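# Rounding the domination LP in graphs of bounded radius-1 merge-width

## 1. A short dictionary for the traces of neighborhoods

Take a graph $G$ and a multiset of $n$ vertices, spread over a set $S$ of distinct vertices. Each vertex $v$ of $G$ has a *trace* $N[v]\cap S$. There may be far more traces than $n$, and we want to describe all of them with few words. Fix a threshold $h>0$ and an integer $k$. A *dictionary* for us consists of two things:

* a family $\mathcal Q$ of at most $2n$ subsets of $S$, each containing at least $h$ copies;
* at most $2kn$ further families, each of the form "a fixed list of disjoint sets $W_1,\dots,W_f$; take the union of all of them except at most $k$".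

A trace is *spelled* by the dictionary if it is the disjoint union of a remainder with at most $kh$ copies, some members of $\mathcal Q$, and at most one set from one of the further families.

The heart of this lecture is that a graph of radius-1 merge-width at most $k$ (defined in Section 2) has such a dictionary spelling the trace of *every* vertex, for every multiset and every $h$. The number of words is linear in $n$, although the number of traces need not be.

The dictionary is for rounding a linear program. We want to dominate a graph with few vertices. The LP relaxation gives a fractional dominating set, which we blow up to a large multiset and thin out by throwing away a random half of it, again and again. A vertex $v$ is in danger when a halving step keeps far fewer than half of the copies in its neighborhood. The dictionary says that this can happen only if one of few words, or several words of $\mathcal Q$ with substantial total size, were thinned badly. Since there are few words, the expected cost of repair is small.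

## 2. Construction sequences and radius-1 width

All graphs are finite, simple and nonempty; $V=V(G)$, and $N[v]$ is the closed neighborhood of $v$. The following notion is due to Dreier and Toruńczyk.

**Definition (construction sequence).** A construction sequence for $G$ is a sequence $(\mathcal P_0,R_0),\dots,(\mathcal P_m,R_m)$, where each $\mathcal P_t$ is a partition of $V$ and $R_t\subseteq\binom V2$ is a set of *resolved* pairs. It starts with $\mathcal P_0$ the partition into singletons and $R_0=\emptyset$, and ends with $\mathcal P_m=\{V\}$ and $R_m=\binom V2$. Each step $t-1\to t$ is one of the following: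

* a *merge*: $\mathcal P_t$ arises from $\mathcal P_{t-1}$ by merging two parts, and $R_t=R_{t-1}$;
* a *resolution*: $\mathcal P_t=\mathcal P_{t-1}$ and $R_t=R_{t-1}\cup\{ab:a\in A,\ b\in B,\ a\ne b\}$ for parts $A,B\in\mathcal P_{t-1}$, possibly $A=B$, where the newly resolved pairs (those not in $R_{t-1}$) are either all edges or all non-edges of $G$.

**Definition (width).** The radius-$r$ width of the sequence is the maximum, over all $t$ and $v$, of the number of parts of $\mathcal P_t$ that meet the ball of radius $r$ around $v$ in the graph $(V,R_t)$. The radius-$r$ merge-width $\mathrm{mw}_r(G)$ is the minimum radius-$r$ width of a construction sequence for $G$.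

Note that the balls are taken in the graph of *resolved* pairs, edges and non-edges alike.

**Running example.** Let $G=K_{N,N}$ with sides $A,B$ and $N\ge2$. Merge $A$ into one part, merge $B$ into one part, resolve $(A,B)$ (all edges), merge $A$ with $B$, resolve $(V,V)$ (all new pairs are non-edges). Until the first resolution every ball is a single vertex. Right after it, the ball of $a\in A$ is $\{a\}\cup B$ and meets two parts. At the end there is one part. So $\mathrm{mw}_1(K_{N,N})\le2$.

A second source of examples is one of the known results quoted with the problem; the proof is short enough to do here. A graph is *$d$-degenerate* if its vertices can be ordered so that each has at most $d$ earlier neighbors.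

**Proposition 1.** Every $d$-degenerate graph has $\mathrm{mw}_1\le d+2$.

*Proof.* Let $v_1,\dots,v_N$ be such an order. If there are no edges, merge everything and then resolve $(V,V)$; all balls meet one part. Otherwise $d\ge1$. Keep one growing part $W$, initially absent. For $i=N,N-1,\dots,1$, first resolve the singletons $\{v_i\},\{v_j\}$ for each earlier neighbor $v_j$ of $v_i$, then merge $v_i$ into $W$. At the end all edges are resolved and $W=V$; resolve $(V,V)$, which adds only non-edges. While $v_i$ is treated, a vertex of $W$ sees $W$ and at most $d$ singletons (its earlier neighbors), $v_i$ sees itself, possibly $W$, and at most $d$ singletons, and $v_j$ with $j<i$ sees at most itself, $W$ and $\{v_i\}$. All these counts are at most $d+2$. $\square$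

From now on let a construction sequence of radius-1 width at most $k$ be fixed whenever $\mathrm{mw}_1(G)\le k$. It is used only in the analysis. Write
$$\bar R_t(v)=\{v\}\cup\{u:uv\in R_t\},\qquad P_t(v)=\text{the part of }\mathcal P_t\text{ containing }v .$$
We shall use two facts constantly: $u\in\bar R_t(v)$ if and only if $v\in\bar R_t(u)$, and $\bar R_t(v)$ meets at most $k$ parts of $\mathcal P_t$. A third fact says that what is unresolved is uniform.

**Lemma 2 (homogeneity).** Let $P,B\in\mathcal P_t$, possibly $P=B$. The pairs $uw\notin R_t$ with $u\in P$, $w\in B$, $u\neq w$ are all edges or all non-edges.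

*Proof.* Suppose there are such pairs. All pairs are resolved in the end, so let $s>t$ be the first step at which one of them is resolved. Step $s$ resolves two parts of $\mathcal P_{s-1}$. This partition is coarser than $\mathcal P_t$, so one of the two parts contains $P$ and the other contains $B$. None of our pairs is in $R_{s-1}$, so all of them are newly resolved at step $s$, hence all edges or all non-edges. $\square$

## 3. The domination LP and the two theorems

A set $D\subseteq V$ is dominating if it meets every $N[v]$. The least size is $\gamma(G)$, and the standard LP relaxation is
$$\gamma^*(G)=\min\Big\{\sum_{v}x_v:\ \sum_{u\in N[v]}x_u\ge1\ \ \forall v\in V,\ x\ge0\Big\}.$$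
The integrality gap on a class is the supremum of $\gamma/\gamma^*$ over the class. As a small example, $K_{N,N}$ is $N$-regular, so $x\equiv\frac1{N+1}$ is feasible with value $\frac{2N}{N+1}$. It is optimal: summing the $2N$ constraints of any feasible $x$ gives $(N+1)\sum_vx_v\ge2N$. Also $\gamma(K_{N,N})=2$.

The question is from Maël Dumas, "Constant-factor approximation of maximum distance-2 independent set in graphs of bounded merge-width", arXiv:2606.31369 (2026): *does Min Dominating Set have a constant-factor polynomial-time approximation, and a bounded integrality gap, on graphs of bounded radius-1 merge-width?* Both are known for bounded radius-2 merge-width.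

The answer to both questions is yes. The proof repeatedly dominates only what is still undominated, so we use a relative version. For $X,Y\subseteq V$ with $N[v]\cap Y\ne\emptyset$ for all $v\in X$, let $\gamma(X,Y)$ be the minimum size of a set $D\subseteq Y$ meeting $N[v]$ for all $v\in X$, and let
$$\gamma^*(X,Y)=\min\Big\{\sum_{u\in Y}x_u:\ \sum_{u\in N[v]\cap Y}x_u\ge1\ \ \forall v\in X,\ x\ge0\Big\}.$$
Then $\gamma(G)=\gamma(V,V)$ and $\gamma^*(G)=\gamma^*(V,V)$. Both quantities are monotone in $X$ (fewer constraints) and subadditive in $X$ (add solutions). They are $0$ for $X=\emptyset$ and at least $1$ for $X\neq\emptyset$.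

**Theorem A.** There is an absolute constant $C$ such that for every $k\ge1$:

1. There is a deterministic algorithm that, given $G$ with $\mathrm{mw}_1(G)\le k$ and $X,Y$ as above, runs in time $|V(G)|^{O(k)}$ and outputs $D\subseteq Y$ meeting every $N[v]$, $v\in X$, with $|D|\le Ck\,\gamma^*(X,Y)$.
2. There is a Las Vegas randomized algorithm with guarantee $|D|\le2Ck\,\gamma^*(X,Y)$ whose expected running time is polynomial, with degree independent of $k$.

In particular $\gamma(G)\le Ck\,\gamma^*(G)$ whenever $\mathrm{mw}_1(G)\le k$, and a dominating set of size at most $Ck\,\gamma(G)$ is computable in polynomial time for each fixed $k$. The algorithm does not need a construction sequence.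

**Theorem B.**

1. For $k\ge3$, the integrality gap on $\{G:\mathrm{mw}_1(G)\le k\}$ is at least $k-2$. Hence it is $\Theta(k)$.
2. For $k\ge5$ and $\varepsilon>0$, it is NP-hard to approximate Min Dominating Set within $k-3-\varepsilon$ on this class. For $k\ge4$ it is hard within $k-2-\varepsilon$ under the Unique Games Conjecture.

## 4. Incidence graphs of uniform hypergraphs: the lower bounds

Theorem B comes from one family of graphs that can be handled by hand, and that will also test our ideas for Theorem A. Put $q=k-2\geq 1$ and let $H$ be a $q$-uniform hypergraph with at least one edge and vertex cover number $\tau(H)$. The graph $G_H$ has vertex set $V(H)\cup E(H)\cup\{z\}$; the vertex $z$ is adjacent to all of $V(H)$, and $u\in V(H)$ is adjacent to $e\in E(H)$ exactly when $u\in e$.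

**Step 1: $G_H$ is in the class.** In the order $z$, $V(H)$, $E(H)$ each vertex has at most $\max(1,q)=q$ earlier neighbors. So $G_H$ is $q$-degenerate, and $\mathrm{mw}_1(G_H)\le q+2=k$ by Proposition 1.

**Step 2: domination in $G_H$ is vertex cover in $H$.** We show
$$\tau(H)\le\gamma(G_H)\le\tau(H)+1. \tag{1}$$
A vertex cover together with $z$ dominates $z$, $V(H)$ and $E(H)$. Conversely, given a dominating set, replace each $e\in E(H)$ in it by some vertex of $e$, and delete $z$. The result is no larger, and it is a vertex cover: each $e$ was dominated by itself or by one of its vertices. This conversion is efficient.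

**Step 3: the gap.** Let $H=\binom{[N]}q$ with $N\geq q$. A vertex cover misses at most $q-1$ points, so $\tau(H)=N-q+1$. The values $x_z=1$, $x_u=1/q$ on $[N]$ and $0$ elsewhere are feasible, so $\gamma^*(G_H)\le1+N/q$. Thus
$$\frac{\gamma(G_H)}{\gamma^*(G_H)}\ge\frac{N-q+1}{1+N/q}\longrightarrow q=k-2\qquad(N\to\infty).$$
This proves the lower bound in part 1; the upper bound $O(k)$ will come from Theorem A.

**Step 4: hardness.** The additive $1$ in (1) has to be removed; we do this by taking copies. Suppose Min Dominating Set can be $\rho$-approximated on the class in polynomial time, $\rho$ a constant. Apply this to $G_{sH}$, where $sH$ is the disjoint union of $s$ copies of $H$. By (1) and the conversion we get a vertex cover of $sH$ of size at most $\rho(s\,\tau(H)+1)$. Some copy of $H$ then has a vertex cover of size at most $\rho(\tau(H)+\frac1s)\le\rho(1+\frac1s)\tau(H)$, because $\tau(H)\ge1$. For $s$ a large constant this is a polynomial-time $\rho(1+\frac1s)$-approximation of vertex cover in $q$-uniform hypergraphs, with factor as close to $\rho$ as we like. By Dinur, Guruswami, Khot and Regev (SIAM J. Comput. 34, 2005), that problem is NP-hard to approximate within $q-1-\varepsilon$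 for every $q\ge3$ and $\varepsilon>0$. By Khot and Regev (J. Comput. Syst. Sci. 74, 2008), it is hard within $q-\varepsilon$ for every $q\ge2$ under the Unique Games Conjecture. Substituting $q=k-2$ gives part 2. $\square$

## 5. Where packings, one-shot rounding and trace counting stop

**Packings.** One might try to bound $\gamma$ against $\alpha_2(G)$, the maximum size of a set of vertices at pairwise distance more than $2$. Such vertices have disjoint closed neighborhoods, so $\alpha_2\le\gamma^*\le\gamma$. But among the quoted results is that $\gamma/\alpha_2$ is unbounded on $3$-degenerate graphs, and these have $\mathrm{mw}_1\le5$ by Proposition 1. So the comparison has to be with the LP.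

**One-shot rounding.** Take an LP solution $x$ and choose each $u$ independently with probability $\min(1,\lambda x_u)$. The expected size is at most $\lambda\gamma^*$, and a given $v$ stays undominated with probability at most $e^{-\lambda}$. Repairing each undominated vertex by itself costs up to $e^{-\lambda}|V|$ in expectation, which forces $\lambda$ to grow like $\log|V|$ in general. On $K_{N,N}$ with $x\equiv\frac1{N+1}$ and constant $\lambda$, the expected number of undominated vertices is
$$2N\Big(1-\frac\lambda{N+1}\Big)^{N+1}\sim2Ne^{-\lambda},$$
which is unbounded, while $\gamma=2$. The rounding is not to blame here, since two vertices repair everything. What is wrong is the measure of damage. We should measure the set $F$ of failures by $\gamma^*(F,Y)$, not by $|F|$.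

**Trace counting.** Vertices with the same trace on the current multiset fail together, and one vertex of that trace repairs them all. So if the number of traces at depth about $d$ (that is, with about $d$ copies) were at most $n$ times a fixed polynomial in $d$, we would pay one unit per failing trace. It is not. Take $G_H$ with $H=\binom{[N]}q$, $q\ge2$, and the multiset with $\mu$ copies of each $u\in[N]$. The traces of the vertices $e\in E(H)$ all have depth $q\mu$, there are $\binom Nq$ of them, and $n=N\mu$; the ratio $\binom Nq/n$ is unbounded as $N\to\infty$ with the depth fixed.

In this example the way out is visible. If $e$ loses far too many of its copies, then bad points $u\in e$ must carry a fair share of its copies, and there are only $N$ points. So let each bad *piece* $\{u\}$ contribute weight proportional to $\mu$, and let the weights add up over the trace. This is what the dictionary makes possible in general.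

**Why halving.** Passing from a huge multiset to a sparse one in a single step would compare the number of words, which is proportional to the huge $n$, with a failure probability determined by the sparse scale. Halving keeps the two matched: at depth $d$ the multiset has about $n\approx d\,\gamma^*$ copies, there are about $n$ words, and a word of size comparable to $d$ fails with probability smaller than any fixed power of $1/d$, up to constants. The damage at this scale is then a small multiple of $\gamma^*$, and the multiples are summable over scales $d=2^i\Lambda k$.

## 6. The decomposition lemma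

A multiset is a function $c:V\to\mathbb Z_{\ge0}$. Write $|B|_c=\sum_{u\in B}c(u)$, let $S=\mathrm{supp}(c)$ and $n=|V|_c$; so $|S|\le n$.

**Lemma 3.** Let $\mathrm{mw}_1(G)\le k$, let $c$ be a multiset with support $S\ne\emptyset$, $n=|V|_c$, and let $h>0$. There exist

* a family $\mathcal Q$ of at most $2n$ nonempty subsets of $S$, each with $|Q|_c\ge h$;
* families $\mathcal M_1,\dots,\mathcal M_p$ with $p\le2kn$, where for each $q$ there are pairwise disjoint nonempty sets $W^q_1,\dots,W^q_{f_q}\subseteq S$, and $\mathcal M_q$ consists of all unions of all but at most $k$ of these sets;

such that for every $v\in V$ there is a partition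
$$N[v]\cap S=Z\sqcup Q_1\sqcup\dots\sqcup Q_a\sqcup M,\quad |Z|_c\le kh,\quad Q_j\in\mathcal Q,\quad M=\emptyset\ \text{or}\ M\in\bigcup_q\mathcal M_q .$$

The plan is to stand at $v$ and watch the construction sequence. As long as $v$ has seen each part either entirely or not at all (as far as $S$ is concerned), the seen part of its trace comes in whole blocks, and the unseen part is determined by homogeneity. We stop just before this picture breaks.

**Step 1: what $v$ sees.** This step fixes the vocabulary. Call a part $B$ *relevant* if $B\cap S\neq\emptyset$. For given $v$ and $t$, a relevant $B\in\mathcal P_t$ is *unseen* if $B\cap S\cap\bar R_t(v)=\emptyset$, *complete* if $B\cap S\subseteq\bar R_t(v)$, and *mixed* otherwise. At most $k$ relevant parts are not unseen, since $\bar R_t(v)$ meets at most $k$ parts.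

**Step 2: without mixed parts, the seen set splits into blocks.** Suppose no part is mixed for $v$ at any time $\le t$. We cut $S\cap\bar R_t(v)$ into sets that are each inside or outside $N[v]$. Let $u\in S\cap\bar R_t(v)$ and let $s$ be the first time with $u\in\bar R_s(v)$.

If $s=0$ then $u=v$, and its block is $\{v\}$. If $s\ge1$, step $s$ is a resolution between $P_{s-1}(v)$ and the part $B\ni u$. The part $B$ is not complete at time $s-1$, because $u\in B\cap S$ was not yet seen, and it is not mixed; so it is unseen. Hence every $w\in B\cap S$ satisfies $w\ne v$ and $vw\notin R_{s-1}$, and all pairs $vw$ with $w\in B\cap S$ are newly resolved at step $s$. The block of $u$ is $B\cap S$. Since newly resolved pairs are all edges or all non-edges, the block is contained in $N[v]$ (call it *positive*) or disjoint from $N[v]$ (*negative*). The block $\{v\}$ is positive.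

At one step, $v$ is newly resolved with at most one part, so all elements of a block have the same first time and the same block. The blocks present at time $t$ therefore partition $S\cap\bar R_t(v)$. Each is of the form $B\cap S$ for a part $B$ of an earlier or equal partition, so it lies inside one part of $\mathcal P_t$.

**Step 3: when to stop.** The remainder $Z$ will collect the small positive blocks, and we must keep it small. So let $z_t(v,B)$ be the sum of $|Q|_c$ over positive blocks $Q\subseteq B$ with $|Q|_c<h$. Let $t^*(v)$ be the least $t$ at which some relevant part is mixed or some relevant part $B$ has $z_t(v,B)\ge h$; put $t^*(v)=\infty$ if there is none.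

**Step 4: only a merge next to something complete can stop the process.** This will limit the number of different stopping situations. We claim: if $t^*=t^*(v)<\infty$, then $t^*\ge1$, and step $t^*$ merges two relevant parts, at least one of which is complete for $v$ at time $t^*-1$.

At time $0$ parts are singletons, none is mixed, and the only possible block is $\{v\}$. Since $z$ counts only blocks of size $<h$, we have $z_0<h$. So $t^*\ge1$, and at time $t^*-1$ no part is mixed and all $z$-values are below $h$.

Suppose step $t^*$ is a resolution. It changes the status of at most one relevant part. That part was unseen; as in Step 2, all of its intersection with $S$ is resolved with $v$ at once, so it becomes complete and consists of one block, and its $z$-value is $<h$. Nothing is mixed and no $z$-value reaches $h$, so the process does not stop, a contradiction.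

So step $t^*$ merges some $B_1,B_2$, and $B_1\cup B_2$ is the offending part, as the others are unchanged; in particular it is relevant. If one of $B_1,B_2$ is not relevant, the union has the same intersection with $S$ as the other, hence unchanged status and $z$-value: impossible. If both are relevant and unseen, the union is unseen with $z=0$: impossible. So both are relevant and one is not unseen; as it is not mixed, it is complete.

**Step 5: the partition of the trace.** Let $t'=t^*-1$ if $t^*<\infty$ and $t'=m$ otherwise. At time $t'$ each relevant part is complete or unseen; at most $k$ are complete, and each has $z<h$. Let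

* $Z$ be the union of the positive blocks of size $<h$, so $|Z|_c\le kh$;
* $Q_1,\dots,Q_a$ be the positive blocks of size $\ge h$;
* $M=N[v]\cap S\cap\bigcup\{B\in\mathcal P_{t'}:B\text{ unseen}\}$.

The intersections of $S$ with the complete parts make up $S\cap\bar R_{t'}(v)$, which is the union of the blocks, so these sets partition $N[v]\cap S$. If $t^*=\infty$, then at time $m$ the only part is $V$ and $\bar R_m(v)=V$, so nothing is unseen and $M=\emptyset$.

**Step 6: counting the blocks.** Let $\mathcal Q$ be the family of all sets $B\cap S\neq\emptyset$ with $B$ a part of some $\mathcal P_t$ and $|B|_c\ge h$. It contains all $Q_j$. The distinct nonempty sets $B\cap S$ are the $|S|$ singletons, plus at most one new set for each merge of two relevant parts. Each such merge lowers the number of relevant parts by one, from $|S|$ initially to $1$, so there are exactly $|S|-1$ of them. Hence $|\mathcal Q|\le2|S|-1\le2n$.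

**Step 7: counting the stopping situations.** Consider the $v$ with $t^*(v)<\infty$; we bound the number of pairs $(t',P_{t'}(v))$. By Step 4 there are at most $|S|-1<n$ values of $t^*$, each a merge of relevant parts $B_1,B_2$. Fix $b_1\in B_1\cap S$ and $b_2\in B_2\cap S$ for each such merge. One $B_j$ is complete for $v$ at time $t'$, so $b_j\in\bar R_{t'}(v)$, that is, $v\in\bar R_{t'}(b_j)$. So $P_{t'}(v)$ is one of the at most $k$ parts that meet $\bar R_{t'}(b_j)$. This leaves at most $2k$ parts per value of $t^*$, and at most $2kn$ pairs in all. Here width is used from the side of $b_j$, not of $v$.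

**Step 8: the unseen part is determined up to $k$ exceptions.** For a pair $(t',P)$, let $\mathcal F$ be the set of relevant $B\in\mathcal P_{t'}$ for which there are unresolved pairs between $P$ and $B$ and these are edges; Lemma 2 says they cannot be of both kinds. Let $v\in P$ stop with this pair, and let $B$ be unseen by $v$. All $w\in B\cap S$ satisfy $w\ne v$ and $vw\notin R_{t'}$. So $B\cap S\subseteq N(v)$ if $B\in\mathcal F$, and $B\cap S\cap N[v]=\emptyset$ if $B\notin\mathcal F$. Thus $M$ is the union of the sets $B\cap S$ over all $B\in\mathcal F$ except the at most $k$ that are complete for $v$. Taking $\{B\cap S:B\in\mathcal F\}$ as the sets $W^q_j$ finishes the proof. $\square$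

**Example.** In $K_{N,N}$ with the sequence of Section 2, let $v\in A$. If $c$ is the indicator of $B$, then $S=B$ and no part containing vertices of $A$ only is relevant. The vertex $v$ sees nothing until $(A,B)$ is resolved; then it gets the single positive block $B$, and it never stops. If $N\ge h$, its trace is the single word $Q_1=B$. If $c\equiv1$, then $S=V$, and $v$ starts with the block $\{v\}$. The first merge that involves $v$ joins it to unseen vertices of $A$, so a mixed part appears and $v$ stops. Just before, all of $B$ is still unseen in singletons, $\mathcal F$ consists of these singletons, and $M=B$ with no exceptions.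

## 7. Moments under limited independence

Signs $\varepsilon_1,\dots,\varepsilon_s\in\{\pm1\}$ are *$r$-wise independent uniform* if any at most $r$ of them are independent and uniform. For instance, $\varepsilon_1,\varepsilon_2,\varepsilon_1\varepsilon_2$ with $\varepsilon_1,\varepsilon_2$ independent uniform are $2$-wise but not $3$-wise independent. Limited independence lets us derandomize, because there are small sample spaces.

**Lemma 4.** Let $r$ be an even positive integer, $\varepsilon_1,\dots,\varepsilon_s$ be $r$-wise independent uniform signs and $\delta>0$. Then
$$\Pr\Big[\sum_j\varepsilon_j\le-\delta s\Big]\le\Big(\frac r{\delta^2s}\Big)^{r/2}.$$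

*Proof.* Expand $\big(\sum\varepsilon_j\big)^r$. Each monomial involves at most $r$ signs, so its expectation is the same as for fully independent signs: $1$ if all exponents are even, and $0$ otherwise. For independent standard Gaussians $g_j$, the monomials with all exponents even have expectation at least $1$ (as $E g^{2a}=(2a-1)!!\ge1$), and the others have expectation $0$. Hence
$$E\Big(\sum\varepsilon_j\Big)^r\le E\Big(\sum g_j\Big)^r=(r-1)!!\,s^{r/2}\le(rs)^{r/2}.$$
By Markov's inequality the probability is at most $(rs)^{r/2}/(\delta s)^r$. $\square$

## 8. The damage of one halving

Let $\Lambda$ be a large absolute integer constant, to be fixed at the end of this section. Put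
$$\lambda_i=2^i\Lambda k\ (i\ge0),\qquad \eta_i=\frac1{4i^2}\ (i\ge1),\qquad\sum_i\eta_i\le\frac{\pi^2}{24}<\frac12 .$$
For $I\ge0$ put $d_I=\lambda_I$ and $d_{i-1}=(1-\eta_i)d_i/2$. Here $d_i$ is the number of copies we want in each neighborhood at scale $i$; it is halved with a small extra loss $\eta_i$. The total loss is bounded:
$$d_i=\lambda_i\prod_{j=i+1}^I(1-\eta_j)\ge\lambda_i\Big(1-\sum_j\eta_j\Big)\ge\frac{\lambda_i}2 .\tag{2}$$
All these numbers are rational.

**Lemma 5.** Let $\mathrm{mw}_1(G)\le k$ and $1\le i\le I$. Let $c$ be a multiset supported in $Y$ with $n=|V|_c$, and let $c'$ be obtained from $c$ by keeping each of the $n$ copies according to $8k$-wise independent unbiased bits (full independence is allowed). Let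
$$F=\{v\in X:\ |N[v]|_c\ge d_i,\ |N[v]|_{c'}<d_{i-1}\}.$$
Then $E|V|_{c'}=n/2$ and $E\,\gamma^*(F,Y)\le\beta_i\,n/\lambda_i$, where
$$\beta_i=e2^{56}i^{22}2^{-2i}\Lambda^{-2}+2^{61}i^{24}2^{-3i}\Lambda^{-3},$$
provided $\Lambda$ exceeds an absolute constant.

*Proof.* The first claim is linearity of expectation. For the second we may assume $n>0$; otherwise $F=\emptyset$. Write $\eta=\eta_i$, $d=d_i$,
$$h=\frac{\eta d}{8k},\qquad g=\frac{\eta d}8=kh,$$
and apply Lemma 3 to $c$ and $h$. The dictionary does not depend on the random bits. Call $B\subseteq V$ *bad* if $|B|_{c'}<(1-\frac\eta2)|B|_c/2$.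

**Step 1: a failing vertex has bad pieces.** Let $v\in F$ and $T=N[v]\cap S$, so $|T|_c\ge d$, and take the partition of $T$ from Lemma 3. We claim that

* (i) $M$ is bad and $|M|_c\ge g$, or
* (ii) $\sum_{Q_j\text{ bad}}|Q_j|_c\ge g$.

Suppose neither holds. Then $Z$ has size at most $kh=g$, the bad $Q_j$ have total size less than $g$, and $M$, if bad, has size less than $g$. So the pieces among $Q_1,\dots,Q_a,M$ that are not bad have total size at least $|T|_c-3g\ge(1-\frac{3\eta}8)|T|_c$, as $g\le\eta|T|_c/8$. Hence
$$|T|_{c'}\ge\Big(1-\frac\eta2\Big)\Big(1-\frac{3\eta}8\Big)\frac{|T|_c}2\ge(1-\eta)\frac{|T|_c}2\ge(1-\eta)\frac d2=d_{i-1},$$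
which contradicts $v\in F$, since $|N[v]|_{c'}=|T|_{c'}$.

**Step 2: a fractional cover of $F$.** We now turn bad pieces into an LP solution. For each bad $M\in\bigcup_q\mathcal M_q$ with $|M|_c\ge g$, put weight $1$ on one vertex of $M$. For each bad $Q\in\mathcal Q$, put weight $|Q|_c/g$ on one vertex of $Q$. All these vertices are in $S\subseteq Y$. Let $v\in F$. In case (i), $M\subseteq N[v]$ gives weight $1$ on $N[v]\cap Y$. In case (ii), the $Q_j$ are disjoint and nonempty, hence distinct members of $\mathcal Q$, all contained in $N[v]$, and the bad ones give total weight at least $1$. So
$$\gamma^*(F,Y)\le\sum_q\#\{M\in\mathcal M_q:|M|_c\ge g,\ M\text{ bad}\}+\sum_{Q\in\mathcal Q\text{ bad}}\frac{|Q|_c}g .\tag{3}$$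

**Step 3: the probability of being bad.** Let $|B|_c=s>0$, and let $\varepsilon_j=+1$ or $-1$ as the $j$-th copy in $B$ is kept or not. Then $|B|_{c'}=\frac12(s+\sum\varepsilon_j)$, and $B$ is bad exactly if $\sum\varepsilon_j<-\frac\eta2s$. Lemma 4 with $\delta=\eta/2$ gives
$$\Pr[B\text{ bad}]\le\Big(\frac{4r}{\eta^2s}\Big)^{r/2}\qquad\text{for every even }r\le8k.\tag{4}$$

**Step 4: the words of $\mathcal Q$.** We bound the second sum of (3) with $r=8$. A set $Q$ with $|Q|_c=s\ge h$ contributes in expectation at most $\frac sg\big(\frac{32}{\eta^2s}\big)^4$. This decreases in $s$, so it is at most $\frac hg\big(\frac{32}{\eta^2h}\big)^4=\frac1k\big(\frac{32}{\eta^2h}\big)^4$. By (2),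
$$\eta^2h=\frac{\eta^3d}{8k}\ge\frac{\eta^32^i\Lambda}{16}=\frac{2^i\Lambda}{2^{10}i^6}.$$
Since $|\mathcal Q|\le2n$ and $\frac nk=\frac n{\lambda_i}2^i\Lambda$, the second sum has expectation at most
$$\frac{2n}k\Big(\frac{2^{15}i^6}{2^i\Lambda}\Big)^4=\frac n{\lambda_i}\cdot2^{i+1}\Lambda\cdot\frac{2^{60}i^{24}}{2^{4i}\Lambda^4}=\frac n{\lambda_i}\,2^{61}i^{24}2^{-3i}\Lambda^{-3}.$$

**Step 5: the size of one family $\mathcal M_q$.** Such a family can have about $f_q^k$ members, but then its members are large; this is what makes a union bound possible. First, (2) gives $g\ge\frac{\Lambda k2^i}{64i^2}$. As $2^i/i^2\ge\frac89$ for all $i\ge1$ (the minimum is at $i=3$), we get $g\ge2k$ for $\Lambda\ge144$. Fix $q$, put $f=f_q$ and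
$$s=\max(g,f-k).$$
Every $M\in\mathcal M_q$ with $|M|_c\ge g$ has $|M|_c\ge s$, because it is a union of at least $f-k$ disjoint nonempty subsets of $S$. Moreover $f\le s+k\le2s$ and $2s\ge4k$. For integers $1\le k\le N$ we have
$$\sum_{j\le k}\binom Nj\le\Big(\frac Nk\Big)^k\sum_{j\le k}\binom Nj\Big(\frac kN\Big)^j\le\Big(\frac Nk\Big)^k\Big(1+\frac kN\Big)^N\le\Big(\frac{eN}k\Big)^k .$$
Therefore
$$|\mathcal M_q|\le\sum_{j\le k}\binom{\lfloor2s\rfloor}j\le\Big(\frac{2es}k\Big)^k .$$

**Step 6: the union bound over $\mathcal M_q$.** Use (4) with $r=8k$. The expected number of bad $M\in\mathcal M_q$ with $|M|_c\ge g$ is at most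
$$\Big(\frac{2es}k\Big)^k\Big(\frac{32k}{\eta^2s}\Big)^{4k}=\Big(\frac{2e\,2^{20}k^3}{\eta^8s^3}\Big)^k\le\Big(\frac{2e\,2^{29}k^3}{\eta^{11}d^3}\Big)^k\le y^k,\qquad y:=e2^{55}i^{22}2^{-3i}\Lambda^{-3}.$$
Here we used first $s\ge g=\eta d/8$, then $d\ge2^i\Lambda k/2$ and $\eta^{-11}=2^{22}i^{22}$. The high moment pays for the count: the number of sets costs $s^k$, the moment gains $s^{-4k}$, and $s^{-3k}$ is left.

**Step 7: the sum over $q$.** Since $i^{22}2^{-3i}$ is bounded, $y\le\frac14$ for all $i$ if $\Lambda$ is large. Then $k^2y^k\le y\cdot k^24^{-(k-1)}\le y$, because $k\le2^{k-1}$. There are at most $2kn=\frac n{\lambda_i}\cdot2k^22^i\Lambda$ indices $q$, so the first sum of (3) has expectation at most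
$$\frac n{\lambda_i}2^{i+1}\Lambda\,k^2y^k\le\frac n{\lambda_i}2^{i+1}\Lambda\,y=\frac n{\lambda_i}\,e2^{56}i^{22}2^{-2i}\Lambda^{-2}.$$
Adding Step 4 gives $E\,\gamma^*(F,Y)\le\beta_in/\lambda_i$. $\square$

**Choice of $\Lambda$.** The series $\sum i^{22}2^{-2i}$ and $\sum i^{24}2^{-3i}$ converge, so $\sum_i\beta_i\to0$ as $\Lambda\to\infty$. Fix an absolute integer $\Lambda$ so large that Lemma 5 applies and
$$16\sum_{i\ge1}\beta_i\le\ln2 .\tag{5}$$

## 9. Rounds of halving: proof of Theorem A

Every ball meets at most $|V|$ parts, so $\mathrm{mw}_1(G)\le|V|$ and we may replace $k$ by $\min(k,|V|)$. Hence assume $k\le|V|$; we may also assume $|V|\ge2$. The algorithm works in rounds on a current target set $X$, initially the given one, and stops when $X=\emptyset$.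

**Step 1: blow up the LP solution.** This starts a round with $X\ne\emptyset$. Compute an optimal rational solution $x$ of the LP for $(X,Y)$, with value $L=\gamma^*(X,Y)$. Then $1\le L\le|V|$, since $x\equiv1$ on $Y$ is feasible. Let $I\ge0$ be minimal with $\lambda_I\ge|V|$, and put $c_I(u)=\lceil\lambda_Ix_u\rceil$ for $u\in Y$ and $c_I(u)=0$ otherwise. With $n_I=|V|_{c_I}$,
$$n_I\le\lambda_IL+|V|\le2\lambda_IL,\qquad |N[v]|_{c_I}\ge\lambda_I=d_I\ \text{ for all }v\in X .$$
The first bound is where $\lambda_I\ge|V|$ is needed: it makes rounding up harmless.

**Step 2: halve.** This brings the multiset down to scale $0$. For $i=I,I-1,\dots,1$ obtain $c_{i-1}$ from $c_i$ by a halving step. Put $n_i=|V|_{c_i}$ and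
$$F_i=\{v\in X:\ |N[v]|_{c_i}\ge d_i,\ |N[v]|_{c_{i-1}}<d_{i-1}\}.$$

* *Randomized version:* keep each copy according to fresh independent unbiased bits.
* *Deterministic version:* enumerate a sample space of $8k$-wise independent unbiased bits for the $n_i$ copies and take the outcome minimizing $n_{i-1}/\lambda_{i-1}+16\,\gamma^*(F_i,Y)$. (If $n_i=0$, there is nothing to choose.)

For the sample space, let $2^\ell$ be the least power of two with $\ell\ge1$ and $2^\ell\ge n_i$. Take a uniformly random polynomial of degree $<8k$ over $GF(2^\ell)$, evaluate it at $n_i$ distinct points, and keep one fixed bit of each value. By interpolation the values at any at most $8k$ distinct points are independent and uniform, hence so are the bits. The number of polynomials is $2^{8k\ell}\le(2n_i)^{8k}$.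

**Step 3: output and recurse.** Add $D_0=\mathrm{supp}(c_0)\subseteq Y$ to the output and continue with $X'=\{v\in X:N[v]\cap D_0=\emptyset\}$.

**Step 4: only recorded failures survive.** We show $X'\subseteq\bigcup_iF_i$. Let $v\in X\setminus\bigcup_iF_i$. We have $|N[v]|_{c_I}\ge d_I$, and since $v\notin F_i$, $|N[v]|_{c_i}\ge d_i$ implies $|N[v]|_{c_{i-1}}\ge d_{i-1}$. By induction $|N[v]|_{c_0}\ge d_0>0$, so $N[v]$ meets $D_0$ and $v\notin X'$.

**Step 5: one potential controls size and damage.** Put
$$\Psi_i=\frac{n_i}{\lambda_i}+16\sum_{j>i}\gamma^*(F_j,Y),\qquad \Psi_I=\frac{n_I}{\lambda_I}\le2L .$$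
Given $c_i$, Lemma 5 and $\lambda_{i-1}=\lambda_i/2$ yield
$$E\Big[\frac{n_{i-1}}{\lambda_{i-1}}+16\,\gamma^*(F_i,Y)\Big]\le(1+16\beta_i)\frac{n_i}{\lambda_i}.\tag{6}$$

*Deterministic version.* The minimizing outcome is at most the expectation in (6), so
$$\Psi_{i-1}\le\Psi_i+16\beta_i\frac{n_i}{\lambda_i}\le(1+16\beta_i)\Psi_i .$$
By (5), $\Psi_0\le e^{16\sum\beta_i}\,\Psi_I\le2\cdot2L=4L$. Reading off the two terms of $\Psi_0$, with Step 4 and monotonicity and subadditivity of $\gamma^*$,
$$|D_0|\le n_0\le4\lambda_0L=4\Lambda kL,\qquad\gamma^*(X',Y)\le\sum_i\gamma^*(F_i,Y)\le\frac L4\le\frac L2 .$$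

*Randomized version.* The bits of each step are independent of the past, so taking expectations in (6) gives $E\Psi_0\le4L$ in the same way. By Markov's inequality, with probability at least $\frac12$ we have $\Psi_0\le8L$, and then
$$|D_0|\le8\Lambda kL,\qquad\gamma^*(X',Y)\le\frac L2 .$$
These two conditions can be checked by solving one LP. Repeat the round, from the same $X$, until they hold; the expected number of trials is at most $2$.

**Step 6: add up the rounds.** In each round $L$ at least halves, and $L\ge1$ as long as $X\ne\emptyset$; so there are at most $\log_2|V|+1$ rounds. The sizes form a series dominated by a geometric one of ratio $\frac12$, so the output has size at most $8\Lambda k\,\gamma^*(X,Y)$ in the deterministic version and at most $16\Lambda k\,\gamma^*(X,Y)$ in the randomized version, where $X$ is the original target set. Put $C=8\Lambda$.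

**Step 7: running time.** By minimality of $I$ and $k\le|V|$, $\lambda_I\le\max(\Lambda k,2|V|)=O(|V|)$. Hence $n_i\le n_I\le2\lambda_IL=O(|V|^2)$ and $I=O(\log|V|)$. The deterministic algorithm looks at $(2n_i)^{8k}=|V|^{O(k)}$ outcomes per halving step and solves a polynomial-size LP for each, so it runs in time $|V|^{O(k)}$. The randomized algorithm flips $O(|V|^2)$ bits per halving step and solves a constant expected number of LPs per round; its expected running time is polynomial with degree independent of $k$. The construction sequence entered only through Lemma 3, in the analysis.

Taking $X=Y=V$, the output is a dominating set of size at most $Ck\,\gamma^*(G)\le Ck\,\gamma(G)$. This proves Theorem A, and with Section 4 it gives the $\Theta(k)$ in Theorem B. $\square$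

**Remark (total domination).** The same proof works with open neighborhoods $N(v)$ in place of $N[v]$, under the hypothesis $N(v)\cap Y\ne\emptyset$ for all $v\in X$. The only change in Lemma 3 is that the initial block $\{v\}$ is negative instead of positive. In Step 8 of its proof the unseen $w$ are different from $v$ anyway, so nothing changes there, and Sections 8 and 9 use only the partition of the trace. So the analogous $O(k)$ bounds hold for total domination. The constant $C$ is not optimized, and vertex-weighted domination is not treated by this argument.
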